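# Invariant nonnegative curvature on the manifolds $E_n^{10}$

## 1. The theorem on invariant metrics on $E_n^{10}$

Let $\mathbb H$ be the quaternions and $\mathbb S^7\subset\mathbb H^2$ the unit sphere, with points written as columns $u=(u_1,u_2)^T$. Put $o=(1,0)$. For $n\in\mathbb Z$ define $\rho_n:\mathbb S^7\to\mathbb S^7$ as follows: write $u=\cos t\,o+\sin t\,w$ with $t\in[0,\pi]$ and $w\in\mathbb S^7$ real-orthogonal to $o$, and set $\rho_n(u)=\cos(nt)\,o+\sin(nt)\,w$. Let
$$E_n^{10}=\{(u,v)\in\mathbb S^7\times\mathbb S^7:\ \overline{\rho_n(u)_1}\,v_1+\overline{\rho_n(u)_2}\,v_2=0\},$$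
with points written as matrices $\left(\begin{smallmatrix}u_1&v_1\\u_2&v_2\end{smallmatrix}\right)$. Put $G=\mathbb S^3\times\mathbb S^3\times\mathbb S^3$, and let $\mathbb Z_2\times\mathbb Z_2$ be the group of diagonal matrices $B\in \mathrm O(2)\subset\mathrm{Sp}(2)$. The group $\mathbb Z_2\times\mathbb Z_2\times G$ acts on $E_n^{10}$ by
$$B\cdot(u,v)=(Bu,Bv),\qquad (q_1,q_2,q_3)\cdot\begin{pmatrix}u_1&v_1\\u_2&v_2\end{pmatrix}=\begin{pmatrix}q_1u_1\bar q_1&q_1v_1\bar q_3\\ q_2u_2\bar q_1&q_2v_2\bar q_3\end{pmatrix}.$$

All metrics are smooth Riemannian metrics, and $K$ is sectional curvature. A metric has $\mathrm{Ric}_2\ge0$ if $K(x,y_1)+K(x,y_2)\ge0$ for all orthonormal triples $x,y_1,y_2$.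

**Theorem A.** $E_n^{10}$ admits a metric with $K\ge0$ invariant under $\mathbb Z_2\times\mathbb Z_2\times G$ if and only if $n\in\{-1,0,1\}$.

**Theorem B.** If $|n|\ge2$, then $E_n^{10}$ admits no metric with $\mathrm{Ric}_2\ge0$ that is invariant under $G$ alone. In particular it admits no $G$-invariant metric with $K\ge0$.

**Proposition C.** For every $n$, $E_n^{10}$ admits a $\mathbb Z_2\times\mathbb Z_2\times G$-invariant metric with $\mathrm{Ric}>0$.

Theorem A answers a question from C. Duran, T. Puettmann, A. Rigas, "An infinite family of Gromoll-Meyer spheres", arXiv:math/0610349 (2006). The "only if" part is contained in Theorem B. Proposition C is a contrast and is not used for A or B.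

Here is why one asks. The diagonal of the first two $\mathbb S^3$-factors acts freely on $E_n^{10}$: the element $(q,q,1)$ sends $v$ to $qv$, and $v\neq0$. The quotient $\Sigma_n^7$ is a homotopy $7$-sphere, and $\Sigma_1^7$ is the Gromoll-Meyer exotic sphere. By the O'Neill formulas, an invariant metric with $K\ge0$ on $E_n^{10}$ would induce one on $\Sigma_n^7$. The implication goes only this way: Theorem B closes this route for $|n|\ge 2$ and makes no statement about metrics on $\Sigma^7_n$ of other origin.

## 2. The maps $\rho_n$ and the action, by hand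

Let $x=\mathrm{Re}\,u_1=\cos t$. Since $\cos nt$ and $\sin nt/\sin t$ are polynomials in $\cos t$, the map $\rho_n$ is well defined and smooth; for instance
$$\rho_2(u)=(2x^2-1)\,o+2x\,(u-x\,o)=(2xu_1-1,\ 2xu_2).$$
Also $\rho_0\equiv o$, $\rho_1=\mathrm{id}$, and $\rho_{-1}(u)=\cos t\,o-\sin t\,w=(\bar u_1,-u_2)$, because $w_1$ is imaginary. If $u\in\mathbb C^2$ (or $\mathbb R^2$), then $\rho_n(u)\in\mathbb C^2$ (or $\mathbb R^2$). Two curves will be needed:
$$\rho_n(e^{is},0)=(e^{ins},0),\qquad \rho_n(\cos t,\sin t)=(\cos nt,\sin nt),\qquad s,t\in\mathbb R.$$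
For $s\in[0,\pi]$ take $w=(i,0)$; for $s\in[-\pi,0]$ take angle $-s$ and $w=(-i,0)$. The second formula is the same with $(0,\pm1)$ in place of $(\pm i,0)$.

$E_1^{10}$ is $\mathrm{Sp}(2)$, and $E_n^{10}$ is the pull-back under $\rho_n$ of the bundle $\mathrm{Sp}(2)\to\mathbb S^7$ (first column). So it is a closed $10$-manifold fibred over $\mathbb S^7$ by $3$-spheres.

*The action is well defined.* The map $u\mapsto(q_1u_1\bar q_1,q_2u_2\bar q_1)$ is linear, orthogonal and fixes $o$, so it commutes with $\rho_n$; with $a=\rho_n(u)$ the defining expression $\bar a_1v_1+\bar a_2v_2$ becomes $q_1(\bar a_1v_1+\bar a_2v_2)\bar q_3$. For $B$: $\mathrm{diag}(1,-1)$ fixes $o$, hence commutes with $\rho_n$. For $B=-1$, $-u=\cos(\pi-t)\,o+\sin(\pi-t)(-w)$ gives $\rho_n(-u)=(-1)^n\rho_n(u)$. So $\rho_n(Bu)=\pm B\rho_n(u)$ for all four $B$, and the sign is harmless in the equation defining $E_n^{10}$.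

*Cohomogeneity.* The cohomogeneity of an action is the codimension of its principal orbits. For example, the rotations of $\mathbb S^2$ about an axis have cohomogeneity $1$. For our action it is $2$: if $u_1\in\mathbb C\setminus\mathbb R$ and $u_2,v_1,v_2\in\mathbb C$ with $u_2\ne0$, then an element fixing the point has $q_1$ commuting with $u_1$, so $q_1\in\mathbb S^1\subset\mathbb C$. Then $q_2=u_2q_1u_2^{-1}=q_1$, and $q_3=q_1$ because some entry $v_m\in\mathbb C$ is nonzero. The isotropy group in $G$ is the circle $\Delta\mathbb S^1=\{(z,z,z)\}$, so such an orbit has dimension $9-1=8$. We shall meet this computation again.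

**The cases $n=0,\pm1$ (the "if" part of Theorem A).**

* $n=1$: $E_1=\mathrm{Sp}(2)$, and the action consists of left multiplications by $B$ and $\mathrm{diag}(q_1,q_2)$ and right multiplications by $\mathrm{diag}(\bar q_1,\bar q_3)$. The bi-invariant metric is invariant and has $K\ge0$.
* $n=0$: $\rho_0\equiv o$, so $E_0=\{v_1=0\}=\mathbb S^7\times\mathbb S^3\ni(u,v_2)$. The group acts orthogonally on each factor, so the product of round metrics is invariant, and it has $K\ge0$.
* $n=-1$: directly from the definition, $\rho_n\circ\rho_{-1}=\rho_{-n}$. Hence $(u,v)\mapsto(\rho_{-1}(u),v)$ is a diffeomorphism $E_{-n}\to E_n$. Since $\rho_{-1}(u)=(\bar u_1,-u_2)$ commutes with $u\mapsto Bu$ and with $u\mapsto(q_1u_1\bar q_1,q_2u_2\bar q_1)$, this diffeomorphism is equivariant for the full group. Taking $n=1$ settles the case $-1$.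

The last item also shows that in Theorem B we may assume $n\ge2$.

## 3. $\mathrm{Ric}_2$ and the textbook facts

The condition $K\ge0$ implies $\mathrm{Ric}_2\ge0$. In dimension $3$, $\mathrm{Ric}_2\ge0$ means exactly $\mathrm{Ric}\ge0$, since for unit $x$ the only choice for $y_1,y_2$ is an orthonormal basis of $x^\perp$. It is weaker than $K\ge0$: a curvature tensor in dimension $3$ diagonal on coordinate planes with $K_{12}=K_{13}=1$, $K_{23}=-1$ has Ricci eigenvalues $2,0,0$.

We use the following standard facts.

1. Components of the fixed point set of a set of isometries are closed totally geodesic submanifolds; the tangent space at $p$ is the fixed subspace in $T_p$. Curvatures of planes tangent to a totally geodesic submanifold agree with the ambient ones.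
2. A Killing field $Y$ satisfies $\langle\nabla_XY,Z\rangle=-\langle X,\nabla_ZY\rangle$. Along a geodesic it is a Jacobi field, and its inner product with the velocity is constant.
3. For $w\in(\mathrm{Im}\,\mathbb H)^3$ write $w^*$ for the action field $p\mapsto\frac{d}{ds}\big|_0\exp(sw)p$. Then $dg\,(w^*(p))=(\mathrm{Ad}_gw)^*(gp)$, and brackets of action fields are action fields.
4. In a warped product $g_1+b^2g_{\mathbb S^3}$, for a unit base vector $X$ and a vertical $V$, $K(X,V)=-\mathrm{Hess}\,b(X,X)/b$. (Same formula on $\mathbb S^2$, $dr^2+\sin^2r\,d\theta^2$: $-(\sin r)''/\sin r=1$.)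
5. Bochner: on a closed manifold with $\mathrm{Ric}\ge0$, harmonic $1$-forms are parallel.
6. Let a compact group act by isometries on a closed connected manifold $F$. On principal orbits the isotropy groups act trivially on the normal space of the orbit. If principal orbits have codimension one, the orbit space with the distance of orbits is a circle or a compact interval, and the end points of an interval are exactly the orbits whose isotropy group acts nontrivially on the normal space. If it is $[0,D]$, the complement of one end orbit is diffeomorphic to an open disc bundle over the other (its normal bundle). Example: the standard $2$-torus on $\mathbb S^3\subset\mathbb C^2$, with orbit space $[0,\pi/2]$, the end orbits being two circles.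

**Standing assumption for Sections 4–10.** $g=\langle\cdot,\cdot\rangle$ is a $G$-invariant metric on $E=E_n^{10}$ with $\mathrm{Ric}_2\ge0$, and $n\ge1$. The stronger assumption $n\ge2$ is made only in Section 8, at a marked place. Fix $\mathbb C=\mathbb R+\mathbb Ri\subset\mathbb H$, and let $\varepsilon=(-1,1,1)$, a central element of $G$.

The proof attaches two positive numbers to $g$. One, called $b$, is the radius of a sphere factor; the other, called $T$, is a distance between action fields. Sections 4 and 5 give $T<b$ for every $n\ge1$. For $n\ge2$ a concavity argument along a suitable geodesic gives $b=T$.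

## 4. The product $M=\mathrm{Fix}(\varepsilon)$ and the radius $b$

*Purpose: to find the part of $E$ where the metric is forced to be a product.*

Since $\varepsilon(u,v)=\left(\begin{smallmatrix}u_1&-v_1\\-u_2&v_2\end{smallmatrix}\right)$, the fixed set is $M=\{u_2=0,\,v_1=0\}$. For $u=(u_1,0)$, $\rho_n(u)$ has second entry $0$, so the defining equation holds automatically and $M\cong\mathbb S^3\times\mathbb S^3\ni(u_1,v_2)$. As $\varepsilon$ is central, $M$ is $G$-invariant, with action $(q_1u_1\bar q_1,\ q_2v_2\bar q_3)$.

**Lemma 1.** There is a constant $b>0$ such that $M=(\mathbb S^3,g_1)\times(\mathbb S^3,b^2g_{\mathbb S^3})$ is a Riemannian product.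

*Proof.* The element $(1,q,\bar v_2qv_2)$ fixes $(u_1,v_2)$, because $qv_2\bar v_2\bar qv_2=v_2$. It acts trivially on $T_{u_1}\mathbb S^3$ and by $xv_2\mapsto qx\bar q\,v_2$, $x\in\mathrm{Im}\,\mathbb H$, on $T_{v_2}\mathbb S^3$. Averaging over $q$ shows the two spaces are orthogonal; and since $x\mapsto qx\bar q$ runs through all rotations, the metric on the second space is a multiple of the round one. The elements $(1,q_2,q_3)$ act as the identity on the first factor and transitively on the second. Hence neither the metric on the first space nor the multiple depends on $v_2$: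
$$g|_M=g_1+b(u_1)^2g_{\mathbb S^3}.$$
$M$ is totally geodesic. For a unit base vector $X$ and two orthonormal vertical vectors, $\mathrm{Ric}_2\ge0$ and Fact 4 give $-2\,\mathrm{Hess}\,b(X,X)/b\ge0$. So $\mathrm{Hess}\,b\le0$, hence $\Delta b\le0$; since $\int\Delta b=0$ over the closed base, $\Delta b=0$ and $b$ is constant. $\square$

## 5. Complex matrices: the submanifold $F$ and the inequality $T<b$

*Purpose: to produce a parallel field, and with it the second number $T$.*

Let $\Delta\mathbb S^1=\{(z,z,z):z\in\mathbb S^1\subset\mathbb C\}$. It acts by conjugating all entries by $z$, so $F=\mathrm{Fix}(\Delta\mathbb S^1)$ consists of the complex matrices in $E$. With $(a_1,a_2)=\rho_n(u)\in\mathbb C^2$ the condition on $v$ reads $v=\lambda(-\bar a_2,\bar a_1)$ with $\lambda\in\mathbb S^1$. Hence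
$$F\cong\mathbb S^3\times\mathbb S^1\ni(u,\lambda)$$
is closed, connected, totally geodesic, of dimension $4$, with first Betti number $1$. For $n=1$, $\lambda$ is the determinant and $F=\mathrm U(2)$.

Let $\alpha,\beta$ be the restrictions to $F$ of $(-i,0,0)^*$ and $(0,0,-i)^*$. Their flows are
$$\alpha_\theta(u_1,u_2,\lambda)=(u_1,e^{i\theta}u_2,\lambda),\qquad\beta_\theta(u_1,u_2,\lambda)=(u_1,u_2,e^{i\theta}\lambda).$$
Indeed $q_1=e^{-i\theta}$ sends $u_2$ to $e^{i\theta}u_2$ and $v_1$ to $e^{-i\theta}v_1$; correspondingly $a_2$ becomes $e^{i\theta}a_2$, so $\lambda$ is unchanged. Note $\alpha_\pi=\varepsilon|_F$.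

The zero set of $\alpha$ is the torus $\Theta=\{u_2=0\}=F\cap M$ (if $u_2=0$ then $a_2=0$ and so $v_1=0$). It is the fixed set of $\varepsilon|_F$, so it is totally geodesic. At $p\in\Theta$, $d\varepsilon$ is $+1$ on $T_p\Theta$, $-1$ on the orthogonal complement of $T_p\Theta$ in $T_pF$, and $+1$ on $T_pM$. Eigenspaces of an isometry for different real eigenvalues are orthogonal, so:
$$\text{vectors of }T_pF\text{ orthogonal to }\Theta\text{ are orthogonal to }T_pM. \tag{1}$$

**Step 1: a parallel unit field $\xi$.** If $x,y_1,y_2,y_3$ is an orthonormal basis of a tangent space of $F$, then $2\,\mathrm{Ric}_F(x,x)=\sum_{i<j}\big(K(x,y_i)+K(x,y_j)\big)\ge0$. By Bochner and $b_1(F)=1$ there is a parallel unit field $\xi$ on $F$ whose dual form $\xi^\flat$ spans the harmonic $1$-forms. Isometries of $F$ in the identity component act trivially on cohomology and map harmonic forms to harmonic forms, so they preserve $\xi$. Thus $[\xi,\alpha]=[\xi,\beta]=0$. Being parallel, $\xi$ is Killing. For $\eta\in\{\alpha,\beta\}$,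
$$\nabla_\xi\eta=[\xi,\eta]+\nabla_\eta\xi=0,\qquad X\langle\xi,\eta\rangle=\langle\xi,\nabla_X\eta\rangle=-\langle X,\nabla_\xi\eta\rangle=0 .$$
So both inner products are constant; since $\alpha=0$ on $\Theta$,
$$\langle\xi,\alpha\rangle\equiv0,\qquad\langle\xi,\beta\rangle\equiv T. \tag{2}$$
A $\beta$-orbit $\{u\}\times\mathbb S^1$ generates $H_1(F;\mathbb Z)=\mathbb Z$, and $\xi^\flat$ is closed and not exact, so $2\pi T=\int\xi^\flat\ne0$ over this orbit. Choose the sign of $\xi$ so that $T>0$.

**Step 2: coordinates on $\Theta$.** Write $u_1=e^{is}$, $v_2=e^{i\chi}$. By Lemma 1 the metric on $\Theta$ is $f_0(s)^2ds^2+b^2d\chi^2$ with $f_0>0$. The isometry $(j,1,1)$ maps $(e^{is},v_2)\in M$ to $(e^{-is},v_2)$, so $f_0$ is even. Put $\sigma=\int_0^sf_0$ and $2\pi\ell=\sigma(2\pi)$. Evenness and periodicity give $\int_0^\pi f_0=\int_\pi^{2\pi}f_0$, so $\sigma(\pi)=\pi\ell$. Thus $\Theta$ is flat with metric $d\sigma^2+b^2d\chi^2$, and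
$$u_1=\pm1\iff\sigma\in\pi\ell\,\mathbb Z. \tag{3}$$
On $\Theta$, $\beta=\partial_\chi$. Since $\xi$ is invariant under $\alpha_\pi=\varepsilon|_F$, it is fixed by $d\varepsilon$ at points of $\Theta$, hence tangent to $\Theta$. As $\Theta$ is totally geodesic, $\xi|_\Theta$ is parallel on the flat torus $\Theta$, so $\xi=x\,\partial_\sigma+y\,\partial_\chi$ with constants $x,y$. From $\langle\xi,\beta\rangle=T$ we get $y=T/b^2$.

**Step 3: a null-homotopic loop determines $x$.** Let
$$c(\tau):\quad\sigma=\ell\tau,\qquad\chi=-n\tau. \tag{4}$$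
On $\Theta$, $\rho_n(u)=(e^{ins},0)$ and $v_2=\lambda e^{-ins}$, so $\lambda=e^{i(\chi+ns)}$. For $\tau$ from $0$ to $2\pi$, $s$ runs from $0$ to $2\pi$ and $\chi$ from $0$ to $-2\pi n$. So $c$ is a closed loop along which $\arg\lambda$ has total change $0$, and it is null-homotopic in $F\cong\mathbb S^3\times\mathbb S^1$. Therefore $0=\int_c\xi^\flat=2\pi(x\ell-nb^2y)$, so $x=nT/\ell$. Now $1=|\xi|^2=x^2+b^2y^2$ gives
$$\frac1{T^2}=\frac1{b^2}+\frac{n^2}{\ell^2},\qquad\text{in particular }T<b. \tag{5}$$

**Check on $\mathrm{Sp}(2)$.** Take $n=1$ and the bi-invariant metric $\mathrm{Re}\,\mathrm{tr}(X^*Y)$ on $\mathfrak{sp}(2)$. Then $M$ consists of diagonal matrices and is a product of unit spheres, so $b=\ell=1$. On $F=\mathrm U(2)$ we have $\xi=\frac1{\sqrt2}\,\mathrm{diag}(i,i)$ and $\beta=\mathrm{diag}(0,i)$ in left-translated form, so $T=1/\sqrt2$ and $1/T^2=2=\frac11+\frac11$.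

## 6. A torus acting on $F$ with cohomogeneity one

*Purpose: to give $T$ a geometric meaning at a definite point $P_*$.*

The field $\xi$ is Killing on $F$, although nothing suggests that it extends to a Killing field of $E$. So $F$ has isometries that do not come from $G$. Let $\mathcal T\subset\mathrm{Isom}(F)$ be the closure of the group generated by the flows of $\alpha,\beta,\xi$. These commute, so $\mathcal T$ is compact, connected and abelian: a torus.

**Step 1: $\dim\mathcal T=3$.** The fields $\alpha,\beta,\xi$ are linearly independent: on $\Theta$, $\alpha=0$ while $\beta=\partial_\chi$ and $\xi=x\partial_\sigma+y\partial_\chi$ are independent because $x=nT/\ell\neq0$; and $\alpha\not\equiv0$. So $\dim\mathcal T\ge3$. The isotropy group of a point on a principal orbit acts trivially on the normal space; as $\mathcal T$ is abelian, it also acts trivially on the orbit. So it acts trivially on the tangent space of $F$, and an isometry with a fixed point and trivial differential there is the identity. Hence principal isotropy is trivial and $\dim\mathcal T\le4$.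 If $\dim\mathcal T=4$, a principal orbit would be open and closed, hence all of $F$, with trivial isotropy; but $\alpha$ has zeros. So $\dim\mathcal T=3$, its Lie algebra is spanned by $\alpha,\beta,\xi$, and principal orbits have codimension one.

**Step 2: the orbit space.** $\mathcal T$ commutes with the flow of $\alpha$, so it preserves the zero set $\Theta$. The $\mathcal T$-orbits in $\Theta$ are open in $\Theta$, because $\beta,\xi$ span $T\Theta$, and compact; $\Theta$ is connected, so it is one orbit. The isotropy group on $\Theta$ contains $\alpha_\pi=\varepsilon|_F$, which acts as $-1$ on the normal plane. By Fact 6, $\Theta$ is an end point and $F/\mathcal T=[0,D]$, parametrized by the distance from $\Theta$. Let $O'$ be the orbit at $D$. Over interior points the isotropy group acts trivially on the normal space and, by commutativity, on the orbit. So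
$$\mathcal T\text{ acts freely on }F\setminus(\Theta\cup O'). \tag{6}$$

**Step 3: $\dim O'=2$.** By Fact 6, $F\setminus\Theta$ is an open disc bundle over $O'$. On the other hand $F\setminus\Theta=\{u_2\ne0\}\cong\mathrm{int}\,D^2\times\mathbb S^1\times\mathbb S^1$ via $(u_1,u_2/|u_2|,\lambda)$, so $\pi_1(O')=\mathbb Z^2$. Being a quotient of a torus by a closed subgroup, $O'$ is a torus; so it has dimension $2$. Let $K'$ be the isotropy group of points of $O'$; since $\mathcal T$ is abelian, it is the same for all of them. It is $1$-dimensional and acts trivially on $O'$, hence faithfully on the normal plane. So its identity component $K_0'$ acts there as $SO(2)$.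

**Step 4: the geodesic $\gamma$.** The fixed set of $\Delta\mathbb S^3=\{(q,q,q)\}$ consists of the real matrices in $E$. Its component through $P_0=\left(\begin{smallmatrix}1&0\\0&1\end{smallmatrix}\right)=c(0)$ is
$$\Gamma=\{u=(\cos t,\sin t),\ v=(-\sin nt,\cos nt)\}.$$
It is one-dimensional, so it is a closed geodesic. It lies in $F$ with $\lambda=1$, and it contains every point of $F$ with $u$ real and $\lambda=1$. Points of $\Gamma\cap\Theta$ have $u_1=\pm1$. Let $\gamma:\mathbb R\to\Gamma$ be a unit speed parametrization with $\gamma(0)=P_0$.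

The isometry $\varepsilon$ fixes $P_0$ and reverses $\Gamma$ ($t\mapsto-t$), so $\gamma'(0)$ is a $(-1)$-eigenvector of $d\varepsilon$ and $\gamma'(0)\perp\Theta$. A minimal geodesic from $\Theta$ to $O'$ has length $D$ and starts orthogonally to $\Theta$. $\mathcal T$ is transitive on $\Theta$, and the circle $\{\alpha_\theta\}$ fixes $P_0$ and acts on the normal plane of $\Theta$ in $F$ nontrivially, hence transitively on its unit vectors. So $\gamma|_{[0,D]}$ is a $\mathcal T$-translate of a minimal geodesic from $\Theta$ to $O'$. Thus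
$$\mathrm{dist}(\gamma(t),\Theta)=t\ \ (0\le t\le D),\qquad P_*:=\gamma(D)\in O'.$$
The inner products of $\gamma'$ with $\alpha,\beta,\xi$ are constant along $\gamma$ and vanish at $t=0$. So $\gamma$ is orthogonal to all $\mathcal T$-orbits it meets. Let $k\in K_0'$ be the element acting as $-1$ on the normal plane of $O'$ at $P_*$. Then
$$\gamma(-t)=\varepsilon\gamma(t),\qquad\gamma(2D-t)=k\,\gamma(t). \tag{7}$$
Both $\varepsilon|_F$ and $k$ lie in $\mathcal T$ and preserve $\Theta$. So $t\mapsto\mathrm{dist}(\gamma(t),\Theta)$ is even, $2D$-periodic, and equal to $t$ on $[0,D]$. Consequently $\gamma(t),\gamma(t')$ have the same distance to $\Theta$ iff $t'=\pm t+2Dm$ for some $m\in\mathbb Z$, and $\gamma(t)\notin\Theta\cup O'$ iff $t\notin D\mathbb Z$.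

**Step 5: $T$ as a distance at $P_*$.** Since $\dim O'=2$, there is a nontrivial relation $p_0\alpha+q_0\beta+r_0\xi=0$ at $P_*$. The inner product with $\xi$ gives, by (2), $r_0=-q_0T$. If $q_0=0$, then $r_0=0$ and $\alpha(P_*)=0$, which is false as $P_*\notin\Theta$. So $q_0\ne0$, and for some $\mu\in\mathbb R$
$$\beta=T\xi+\mu\alpha\ \text{ at }P_*,\qquad\text{hence}\qquad\mathrm{dist}\big(\beta(P_*),\mathbb R\,\alpha(P_*)\big)=T, \tag{8}$$
because $\xi\perp\alpha$ and $|\xi|=1$.

## 7. Concavity along $\Gamma$ fails already on $\mathrm{Sp}(2)$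

We know that $b$ is the length of $\beta$ at $P_0$, while $T$ is the distance of $\beta$ from $\mathbb R\alpha$ at $P_*$. The natural first attempt is to join the two by the function $\varphi=\mathrm{dist}(\beta,\mathbb R\alpha)$ along $\gamma$, and to use the curvature condition to prove that $\varphi$ is concave. By (7) $\varphi$ is even at $0$; if it also had zero derivative at $D$, it would be constant and $b=T$ would contradict (5).

This cannot work as it stands, since it would exclude $\mathrm{Sp}(2)$. Let us see what happens there, with the metric of Section 5. At $R=\left(\begin{smallmatrix}\cos\theta&-\sin\theta\\ \sin\theta&\cos\theta\end{smallmatrix}\right)\in\Gamma$, left translation to the identity turns $\alpha$ into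
$$\mathrm{diag}(i,0)-R^{-1}\mathrm{diag}(i,0)R=i\begin{pmatrix}\sin^2\theta&\cos\theta\sin\theta\\ \cos\theta\sin\theta&-\sin^2\theta\end{pmatrix}$$
and $\beta$ into $\mathrm{diag}(0,i)$. So $|\alpha|^2=2\sin^2\theta$, $\langle\alpha,\beta\rangle=-\sin^2\theta$, $|\beta|=1$, and
$$\varphi^2=1-\tfrac12\sin^2\theta=\tfrac34+\tfrac14\cos2\theta .$$
Here $P_*$ is at $\theta=\pi/2$ (there $O'$ consists of the antidiagonal unitary matrices), and indeed $\varphi$ goes from $1=b$ to $1/\sqrt2=T$, with zero derivative at both ends. But near $\theta=\pi/2$ the function $\varphi$ is strictly convex, although $K\ge0$.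

The reason is that every point of $\Gamma$ is fixed by $\Delta\mathbb S^3$, so $G$-orbits along $\Gamma$ have dimension at most $6$, while $9$ directions are orthogonal to $\Gamma$. In the second derivative of such a distance function (computed in Section 10), the component of the derivative of the Jacobi field *outside* the span of the action fields enters with the wrong sign. There is a second weakness: for general $g$, the reflection of $\gamma$ at $P_*$ is by $k$, known to be an isometry of $F$ only.

What is wanted is another geodesic through $P_*$ along which the action fields span everything normal to $F$, starting at a point of $M$ where the comparison still reads off $b$, and reflected by $\varepsilon$, an isometry of $E$. The hidden torus $\mathcal T$ supplies it.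

## 8. Turning $\gamma$ around $P_*$

*Purpose: to construct such a geodesic $\hat\gamma$ and to compute its isotropy.*

**Step 1: the field $\zeta$.** Let $\zeta=\beta-T\xi-\mu\alpha$, a Killing field of $F$ that vanishes at $P_*$ by (8) and is nonzero by independence. Its flow lies in $K'$, which is $1$-dimensional, so its flow is $K'_0$. On $\Theta$, with $\xi=\frac{nT}\ell\partial_\sigma+\frac{T}{b^2}\partial_\chi$ and (5),
$$\zeta=\Big(1-\frac{T^2}{b^2}\Big)\partial_\chi-\frac{nT^2}{\ell}\partial_\sigma=-\frac{nT^2}{\ell^2}\,(\ell\,\partial_\sigma-n\,\partial_\chi).$$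
The bracket is $c'$. So the flow of $\zeta$, which fixes $P_*$, preserves the loop $c$ of (4) and translates its parameter $\tau$ with nonzero speed.

**Step 2: the choice of $\tau_0$.** From now on let $n\ge2$, and put $\tau_0=\pi/n\in(0,\pi)$. Let $\Psi\in K_0'\subset\mathcal T$ be an element of the flow of $\zeta$ with $\Psi(c(\tau))=c(\tau+\tau_0)$, and set
$$\hat\gamma=\Psi\circ\gamma,\qquad\hat\gamma(0)=c(\tau_0),\qquad\hat\gamma(D)=P_*. \tag{9}$$
This is a geodesic of $F$, hence of $E$. At $c(\tau_0)$ we have $v_2=e^{-in\tau_0}=-1$, while $\sigma=\ell\pi/n\notin\pi\ell\mathbb Z$, so $u_1\notin\mathbb R$ by (3). For $n=1$ no point of $c$ has both $v_2=\pm1$ and $u_1\notin\mathbb R$: there $v_2=e^{-i\tau}=\pm1$ forces $\tau\in\pi\mathbb Z$ and $u_1=\pm1$. This is the only place where $n\ge 2$ enters.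

**Step 3: the other end.** By (7), $\gamma(2D)=kP_0$ with $k$ in the flow of $\zeta$, so $\gamma(2D)=c(\tau')$ for some $\tau'$. It lies in $\Gamma\cap\Theta$, so $u_1=\pm1$ there and $\tau'\in\pi\mathbb Z$ by (3). Hence $\hat\gamma(2D)=c(\tau'+\tau_0)$, where $v_2=e^{-in\tau'}e^{-i\pi}=\pm1$ and $\sigma=\ell(\tau'+\pi/n)\notin\pi\ell\mathbb Z$, so again $u_1\notin\mathbb R$.

**Lemma 2.** For $t\in(0,2D)\setminus\{D\}$ the point $\hat\gamma(t)$ has $u_2\ne0$, $u_1\notin\mathbb R$, and its isotropy group in $G$ is exactly $\Delta\mathbb S^1$.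

*Proof.* $\Psi$ preserves the distance to $\Theta$, so $\hat\gamma(t)\notin\Theta\cup O'$; in particular $u_2\ne0$. Suppose $u_1\in\mathbb R$. Suitable $\alpha_\varphi,\beta_\psi$ move $\hat\gamma(t)$ to a point with $u_2>0$ and $\lambda=1$, without changing $u_1$. That point lies on $\Gamma$. So $\hat\gamma(t)=h\gamma(t')$ for some $t'$, with $h\in\mathcal T$ a product of elements of the flows of $\alpha$ and $\beta$. Since $\Psi$ and $h$ preserve the distance to $\Theta$, $t'=\pm t+2Dm$ with $m\in\mathbb Z$. By (7), $\gamma(2D+t)=k\gamma(-t)=k\varepsilon\gamma(t)$ for all $t$, so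
$$\gamma(t+2Dm)=(k\varepsilon)^m\gamma(t),\qquad\gamma(-t+2Dm)=(k\varepsilon)^m\varepsilon\,\gamma(t).$$
Thus $\gamma(t')=k'\gamma(t)$ with $k'=(k\varepsilon)^m$ or $(k\varepsilon)^m\varepsilon$ in $\mathcal T$, and in both cases $k'P_0=\gamma(2Dm)$, as $\varepsilon P_0=P_0$. Now $\Psi\gamma(t)=hk'\gamma(t)$, and $\gamma(t)\notin\Theta\cup O'$, so (6) gives $\Psi=hk'$. Apply this to $P_0$: $c(\tau_0)=\Psi P_0=h\gamma(2Dm)$. Since $h$ preserves $u_1$ and $\gamma(2Dm)\in\Gamma\cap\Theta$ has $u_1=\pm1$, we get $u_1=\pm1$ at $c(\tau_0)$, a contradiction. So $u_1\in\mathbb C\setminus\mathbb R$ and $u_2\in\mathbb C\setminus0$, and the isotropy group is $\Delta\mathbb S^1$ by the computation in Section 2. $\square$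

Call $t\in(0,2D)\setminus\{D\}$ *regular*.

## 9. The Hermitian normal bundle along $\hat\gamma$

*Purpose: to organize the action fields normal to $F$ so that they form a space of Jacobi fields with a symmetry property.*

**Step 1: the fields $Y_x$ and where they vanish.** For $x\in\mathbb C^3$ let $Y_x=(x_1j,x_2j,x_3j)^*$. Since $j\bar z=zj$, we have $z(x_mj)\bar z=z^2x_mj$, so $d(z,z,z)Y_x=Y_{z^2x}$ at points of $F$. As $d(z,z,z)$ is the identity on $TF$, for $w$ tangent to $F$ we get $\langle Y_x,w\rangle=\langle Y_{z^2x},w\rangle$ for all $z\in\mathbb S^1$; averaging over $z$ gives $0$. So $Y_x$ is a section of the normal bundle $\nu F$, of real rank $10-4=6$. The kernel of $x\mapsto Y_x(\hat\gamma(t))$ consists of the $x$ with $(x_1j,x_2j,x_3j)$ in the isotropy algebra. Put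
$$p=(1,1,1),\qquad q=(0,1,1),\qquad e=(0,0,1).$$

* *$t$ regular:* isotropy algebra $\mathbb R(i,i,i)$, kernel $0$. Counting dimensions, $\nu F=\{Y_x:x\in\mathbb C^3\}$ there.
* *$t=D$:* $P_*\in\Gamma\setminus\Theta$ is a real matrix with $u_2\neq0$. An element fixing it has $q_2=q_1$ (from $u_2$) and then $q_3=q_1$ (from a nonzero entry of $v$). The isotropy group is $\Delta\mathbb S^3$, the kernel is $\mathbb Cp$.
* *$t=0,2D$:* $u_1\in\mathbb C\setminus\mathbb R$, $u_2=v_1=0$, $v_2=\pm1$. An element fixing the point has $q_1\in\mathbb S^1$ and $q_2=q_3$. The isotropy algebra is $\{(ri,y,y):r\in\mathbb R,\,y\in\mathrm{Im}\,\mathbb H\}$, the kernel is $\mathbb Cq$.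

The choice $v_2=\pm1$ is what makes the kernel at the ends equal to $\mathbb Cq$: at a point of $c$ with $u_1\notin\mathbb R$ and $v_2=e^{i\chi}$ the condition is $x_1=0$ and $x_3j=\bar v_2x_2jv_2=e^{-2i\chi}x_2j$, so the kernel is $\mathbb C(0,1,e^{-2i\chi})$.

**Step 2: the complex structure.** Let $I=\frac12\frac d{d\theta}\big|_0d(e^{i\theta},e^{i\theta},e^{i\theta})$ on $\nu F|_{\hat\gamma}$. The maps $d(z,z,z)$ are differentials of isometries fixing $\hat\gamma$ pointwise, so they are orthogonal, commute with parallel transport along $\hat\gamma$, and commute with $R(\cdot,\hat\gamma')\hat\gamma'$. Hence $I$ is skew, parallel along $\hat\gamma$, commutes with $R(\cdot,\hat\gamma')\hat\gamma'$, and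
$$IY_x=\tfrac12\tfrac d{d\theta}\big|_0Y_{e^{2i\theta}x}=Y_{ix}.$$
So $I^2=-1$ at regular times, and everywhere since $I$ is parallel. A skew $I$ with $I^2=-1$ is orthogonal. Thus $\nu F|_{\hat\gamma}$ is a Hermitian bundle of complex rank $3$ with
$$h(v,w)=\langle v,w\rangle+i\langle v,Iw\rangle .$$
It is complex linear in $v$: $h(Iv,w)=-\langle v,Iw\rangle+i\langle v,w\rangle=i\,h(v,w)$; and $h(w,v)=\overline{h(v,w)}$ because $I$ is skew. For complex subspaces real and Hermitian orthogonality coincide, so distances to complex spans may be computed with $h$. Write $'=\nabla_{\hat\gamma'}$. As $F$ is totally geodesic, $'$ preserves sections of $\nu F$; and $Y_{ix}'=(IY_x)'=IY_x'$.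

**Step 3: the symmetry.** We have $\hat\gamma'(0)\perp\Theta$, because $\gamma'(0)\perp\Theta$ and $\Psi$ preserves $\Theta$. By (1), $\hat\gamma'(0)\perp TM$, and $M$ contains the $G$-orbit of $\hat\gamma(0)$. Inner products of $\hat\gamma'$ with Killing fields of $E$ are constant, so $\hat\gamma'$ is orthogonal to $G$-orbits all along. By the Killing equation
$$\langle Y_x',Y_y\rangle-\langle Y_x,Y_y'\rangle=\langle\nabla_{Y_x}Y_y-\nabla_{Y_y}Y_x,\hat\gamma'\rangle=\langle[Y_x,Y_y],\hat\gamma'\rangle=0,$$
as $[Y_x,Y_y]$ is an action field. Using this also with $iy$ in place of $y$, and $Y_{iy}=IY_y$, $Y_{iy}'=IY_y'$,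
$$h(Y_x',Y_y)=h(Y_x,Y_y')\qquad\text{for all }x,y\in\mathbb C^3. \tag{10}$$

## 10. A concave distance function

*Purpose: to show that the distance of $Y_e$ from a suitable plane of action fields is constant along $\hat\gamma$.*

Let $V=\mathrm{span}_{\mathbb C}(p,q)=\{(x_1,x_2,x_2)\}$. It contains the kernels at $0$, $D$ and $2D$, and $\mathbb C^3=\mathbb Ce\oplus V$. For regular $t$ set
$$f(t)=\mathrm{dist}\big(Y_e(t),\{Y_x(t):x\in V\}\big)>0. \tag{11}$$

**A real model.** On the round $\mathbb S^3\subset\mathbb C^2$ let $Y_1,Y_2$ be the rotation fields of the two coordinates, along $(\cos t,\sin t)$. With orthonormal parallel fields $e_1,e_2$ we have $Y_1=\cos t\,e_1$, $Y_2=\sin t\,e_2$; they span the normal space for $0<t<\pi/2$. The distance of $Y_2$ from $\mathbb R(Y_1+Y_2)$ is $f=\sin t\cos t$, since $f^2=\sin^2t-\sin^4t$. So $ff''=-4f^2$. Curvature $1$ accounts for $-f^2$ only. For fixed $t_0$, with $s=\sin t_0$, $c=\cos t_0$, the field $J=Y_2-s^2(Y_1+Y_2)$ is orthogonal to $Y_1+Y_2$ at $t_0$, and the component of $J'=s^3e_1+c^3e_2$ along the unit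 vector $ce_1+se_2$ is $sc$. The remaining $-3f^2$ is $-3$ times the square of this component. The formula (12) below says that this holds in general.

**Step 1: $f$ extends smoothly and positively over $D$.** We have $Y_p(D)=0$, and $Y_p'(D)\ne0$, since otherwise the Jacobi field $Y_p$ would vanish identically. By (10), $h(Y_p'(D),Y_x(D))=h(Y_p(D),Y_x'(D))=0$ for all $x$. Since the kernel at $D$ is $\mathbb Cp$ and $e,p,q$ is a basis, $Y_e(D),Y_q(D)$ are $\mathbb C$-independent. So $Y_e,\ Y_p/(t-D),\ Y_q$ extend to a smooth $\mathbb C$-independent frame near $D$, with value $Y_p'(D)$ for the middle one. Near $D$, $f$ is the distance of the first to the span of the other two, hence it is smooth and positive there. Since $Y_p'(D)$ is orthogonal to $Y_e(D)$ and $Y_q(D)$,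
$$f(D)=\mathrm{dist}(Y_e(D),\mathbb CY_q(D)).$$

**Step 2: the ends.** At $t=0$ the same argument holds with $p$ and $q$ exchanged: $Y_q(0)=0$, $Y_q'(0)\ne0$ is orthogonal to all $Y_x(0)$, and $Y_e(0),Y_p(0)$ are independent. So $f$ extends smoothly over $0$, with
$$f(0)=\mathrm{dist}(Y_e(0),\mathbb CY_p(0)).$$
Here (11) is also used for $t$ slightly negative, where the frame $Y_e,Y_p,Y_q/t$ is still independent. Likewise at $2D$, and for $t$ slightly larger. At $t=0$ and $t=2D$ the point $\hat\gamma(t)$ lies in $\Theta\subset\mathrm{Fix}(\varepsilon)$, and $\hat\gamma'$ is tangent to $F$ and orthogonal to the $\mathcal T$-orbit $\Theta$ (because $\gamma$ is orthogonal to $\mathcal T$-orbits and $\Psi\in\mathcal T$). So $\hat\gamma'$ is a $(-1)$-eigenvector of $d\varepsilon$ there, and $\varepsilon$ reflects $\hat\gamma$ at $t=0$ and at $t=2D$. As $\varepsilon$ is central in $G$, $d\varepsilon\,Y_x=Y_x\circ\varepsilon$; and $d\varepsilon$ is isometric. Hence $f$ is even about $0$ and about $2D$, and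
$$f'(0)=f'(2D)=0.$$

**Step 3: $f''\le0$ at regular times.** Let $t_0$ be regular. Choose $x\in e+V$ such that $J:=Y_x$ is $h$-orthogonal to $\{Y_v(t_0):v\in V\}$ at $t_0$. Since $J-Y_e\in\{Y_v\}_{v\in V}$, also $f(t)=\mathrm{dist}(J(t),\{Y_v(t)\}_{v\in V})$. Let $P_t$ be the orthogonal projection onto $\{Y_v(t):v\in V\}$, and let $E_a=Y_{v_a(t)}$, $a=1,2$, with smooth $v_a(t)\in V$, be a unitary frame of this plane near $t_0$ (Gram–Schmidt). Then
$$f^2=|J|^2-|P_tJ|^2,\qquad|P_tJ|^2=\sum_a|h(J,E_a)|^2 .$$
Write $Y_{v_a}'$ for the derivative with $v_a$ frozen. At $t_0$, by (10) and since $\dot v_a\in V$ gives $h(J,Y_{\dot v_a})=0$,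
$$\tfrac d{dt}h(J,E_a)=h(J',E_a)+h(J,Y_{v_a}')+h(J,Y_{\dot v_a})=2h(J',E_a).$$
As $h(J,E_a)=0$ at $t_0$, we get $|P_tJ|^2=4(t-t_0)^2|P_{t_0}J'(t_0)|^2+O(|t-t_0|^3)$. Put $P=P_{t_0}$. At $t_0$, therefore, $f=|J|$, $ff'=\langle J,J'\rangle$, and, with the Jacobi equation $J''=-R(J,\hat\gamma')\hat\gamma'$,
$$ff''+f'^2=|J'|^2-\langle R(J,\hat\gamma')\hat\gamma',J\rangle-4|PJ'|^2 .$$
By (10), $h(J',J)=h(J,J')=\overline{h(J',J)}$ is real, so it equals $\langle J',J\rangle=ff'$. At $t_0$ the whole of $\nu F$ is the orthogonal sum $\{Y_v\}_{v\in V}\oplus\mathbb CJ$. This is where it matters that the action fields span $\nu F$, which was lost on $\Gamma$. Hence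
$$|J'|^2=|PJ'|^2+\frac{|h(J',J)|^2}{f^2}=|PJ'|^2+f'^2,$$
and therefore, at $t_0$,
$$ff''=-\langle R(J,\hat\gamma')\hat\gamma',J\rangle-3|PJ'|^2. \tag{12}$$
The vectors $J,IJ,\hat\gamma'$ are mutually orthogonal ($\hat\gamma'$ is tangent to $F$, and $I$ is skew), and $|IJ|=|J|$. As $R(\cdot,\hat\gamma')\hat\gamma'$ commutes with the orthogonal map $I$,
$$2\langle R(J,\hat\gamma')\hat\gamma',J\rangle=\langle R(J,\hat\gamma')\hat\gamma',J\rangle+\langle R(IJ,\hat\gamma')\hat\gamma',IJ\rangle\ge0$$
by $\mathrm{Ric}_2\ge0$. So $f''(t_0)\le0$.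

**Step 4: $f$ is constant.** By continuity $f''\le0$ on $[0,2D]$, so $f'$ is nonincreasing there. With $f'(0)=f'(2D)=0$ we get $f'\equiv0$, and in particular
$$f(0)=f(D). \tag{13}$$

## 11. $f(0)=b$ and $f(D)=T$: end of the proof of Theorems B and A

*Purpose: to evaluate the two sides of (13).*

**Step 1: $f(0)=b$.** At $\hat\gamma(0)=c(\tau_0)\in M$ we have $Y_q=0$, so $Y_p=Y_{(1,0,0)}$. The vectors in $\mathbb CY_{(1,0,0)}$ come from fields $(y,0,0)^*$, which are tangent to the first factor of the Riemannian product $M$; and $Y_e=(0,0,j)^*$ is tangent to the second. So they are orthogonal, and $f(0)=|Y_e(0)|$ is the speed of $\theta\mapsto v_2e^{-j\theta}$ in $(\mathbb S^3,b^2g_{\mathbb S^3})$, which is $b$.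

**Step 2: $f(D)=T$.** At $P_*$ we have $Y_p=0$, so $Y_q=-Y_{(1,0,0)}$. Since $ij=k$ in $\mathbb H$, $f(D)$ is the distance of $(0,0,j)^*$ from the real span of $(j,0,0)^*$ and $(k,0,0)^*$ at $P_*$. The point $P_*$ is fixed by $\Delta\mathbb S^3$. So, by Fact 3, each of the expressions
$$\langle(y,0,0)^*,(y',0,0)^*\rangle,\quad\langle(y,0,0)^*,(0,0,y')^*\rangle,\quad\langle(0,0,y)^*,(0,0,y')^*\rangle$$
at $P_*$ is an $\mathrm{Ad}$-invariant bilinear form in $y,y'\in\mathrm{Im}\,\mathbb H$. Such a form is a multiple of the standard inner product: it has the form $\langle Ly,y'\rangle$ with $L$ commuting with all rotations, so $L$ preserves every axis, every vector is an eigenvector, and $L$ is a multiple of the identity. Hence $(k,0,0)^*$ is orthogonal to $(j,0,0)^*$ and $(0,0,j)^*$, and $f(D)$ is the distance of $(0,0,j)^*$ from the line $\mathbb R(j,0,0)^*$. This distance does not change if $j$ is replaced by $i$. Since $\alpha=(-i,0,0)^*$ and $\beta=(0,0,-i)^*$, it equals $\mathrm{dist}(\beta(P_*),\mathbb R\alpha(P_*))=T$ by (8).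

**Step 3: the contradiction.** By (13), $b=T$, while (5) says $T<b$. So for $n\ge2$ no $G$-invariant metric with $\mathrm{Ric}_2\ge0$ exists. By the equivariant diffeomorphism $E_{-n}\cong E_n$ of Section 2 the same holds for $n\le-2$. This proves Theorem B. For Theorem A, the "only if" part follows since $K\ge0$ implies $\mathrm{Ric}_2\ge0$ and invariance under the larger group implies $G$-invariance; the "if" part was shown in Section 2. $\blacksquare$

## 12. Invariant metrics with $\mathrm{Ric}>0$ for every $n$

Proposition C shows that the obstruction disappears if only Ricci curvature is controlled. The metric is obtained by shrinking the fibres of $E_n\to\mathbb S^7$.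

**Step 1: an invariant connection.** The map $\pi:E_n\to\mathbb S^7$, $(u,v)\mapsto u$, is a principal bundle with structure group the third $\mathbb S^3$, acting by $v\mapsto v\bar q_3$. The compact group $\mathbb Z_2\times\mathbb Z_2\times\mathbb S^3\times\mathbb S^3$ (first two sphere factors) commutes with the structure group and covers isometries of the round $\mathbb S^7$. It therefore maps principal connection forms to principal connection forms. These form an affine space, so averaging one over the group gives an invariant principal connection form $\theta$.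

**Step 2: the metrics.** Choose an $\mathrm{Ad}$-invariant inner product on $\mathrm{Im}\,\mathbb H$ for which the fibres are unit round spheres, and put
$$g_t=\pi^*g_{\mathbb S^7}+t\,\langle\theta,\theta\rangle,\qquad t>0.$$
They are invariant under the full group (under the structure group because $\theta$ transforms by $\mathrm{Ad}$), and they have totally geodesic fibres.

**Step 3: Ricci curvature.** For this canonical variation (Besse, *Einstein Manifolds*, Prop. 9.70), with $U$ vertical and $X$ horizontal of $g_1$-length $1$ and $A$ the O'Neill tensor of $g_1$,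
$$\mathrm{Ric}_t(U,U)=2+t^2|AU|^2,\quad\mathrm{Ric}_t(X,U)=t\langle(\check\delta A)X,U\rangle,\quad\mathrm{Ric}_t(X,X)=6-2t|A_X|^2 ,$$
where $2$ and $6$ are the Ricci curvatures of the unit $\mathbb S^3$ and $\mathbb S^7$. The vectors $X$ and $\tilde U=t^{-1/2}U$ are $g_t$-unit. By compactness there is a constant $C$ independent of $t\in(0,1]$ with
$$\mathrm{Ric}_t(\tilde U,\tilde U)\ge\frac2t,\qquad|\mathrm{Ric}_t(X,\tilde U)|\le C\sqrt t,\qquad\mathrm{Ric}_t(X,X)\ge6-Ct .$$
Every $g_t$-unit vector has the form $rX+r'\tilde U$ with $r^2+r'^2=1$. Using $2|rr'|\le r^2+r'^2$, its Ricci curvature is at least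
$$r^2\big(6-Ct-C\sqrt t\big)+r'^2\Big(\frac2t-C\sqrt t\Big),$$
which is positive for all small $t>0$. So $\mathrm{Ric}_t>0$ for small $t$, which proves Proposition C. $\blacksquare$
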